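# Positive braids on three or more strands and thickness of reduced odd Khovanov homology

## Positive words, columns and blocks

Throughout, $\sigma_1,\dots,\sigma_{n-1}$ are the standard generators of the braid group $B_n$, and $\sigma_i$ is a positive crossing. A braid is positive if it is given by a word in which only positive powers occur. The closure of a word $w$ is written $\hat w$ and carries the braid orientation. (Choosing another orientation of the same link only shifts all bigradings used below by a constant.)

**Definition (columns, $b_1$, connected words).** Let $w$ be a positive word on $n$ strands. Its length is $c$. Column $j$ is the set of letters $\sigma_j$ of $w$, and $m_j$ is its size. Put $b_1(w)=c-n+1$. The word is *connected* if all $m_j\ge 1$.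

If some $\sigma_j$ is missing, $\hat w$ is split. A connected word has $c\ge n-1$, so $b_1(w)\ge 0$.

**Definition (the relation $\sim$).** We write $w\sim w'$ if $w,w'$ are related by braid relations, cyclic rotations, and destabilizations that delete the only $\sigma_1$ or the only $\sigma_{n-1}$ of a word together with the free strand (then relabel), and conversely.

These moves preserve the closure, the number $c-n+1$, and connectedness. For example, $\sigma_1\sigma_2\sigma_1\sigma_2=\sigma_1\sigma_1\sigma_2\sigma_1\sim\sigma_1^3\sigma_2\sim\sigma_1^3\in B_2$: the first step is a braid relation, the second a rotation, the third deletes the only $\sigma_2$. So the closure is the trefoil, and $b_1=2$ throughout.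

**Definition (blocks, $r_k$, gaps).** For adjacent columns $j$ and $j\pm1$, keep only the letters of these two columns and read them cyclically. The *blocks of column $j$ with respect to column $j\pm1$* are the maximal sets of cyclically consecutive letters $\sigma_j$ in this cyclic word. For a connected word, columns $k$ and $k+1$ have equally many blocks with respect to each other; this number is $r_k\ge1$. If $A$ is a nonempty set of letters of one column, a *gap* of $A$ is the cyclic interval between two cyclically consecutive letters of $A$; a single letter has one gap.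

*Running example.* Let $w_*=\sigma_1\sigma_2\sigma_3\sigma_1\sigma_2\sigma_2\sigma_3\in B_4$, with letters numbered $1,\dots,7$. Column 1 is $\{1,4\}$, column 2 is $\{2,5,6\}$, column 3 is $\{3,7\}$, and $b_1=7-4+1=4$. The cyclic word of columns $1,2$ is $1\,2\,1\,2\,2$, so the blocks are $\{1\},\{4\}$ in column 1 and $\{2\},\{5,6\}$ in column 2, and $r_1=2$. The cyclic word of columns $2,3$ is $2\,3\,2\,2\,3$, so the blocks are $\{2\},\{5,6\}$ and $\{3\},\{7\}$, and $r_2=2$.

**Definition (minimal braid).** A $k$-braid is *minimal* if $k$ is the braid index of its closure, that is, the closure is not the closure of any braid on fewer than $k$ strands.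

For example, $\sigma_1^3\in B_2$ is minimal, since the only closure on one strand is the unknot, while $\sigma_1\sigma_2\sigma_1\sigma_2\in B_3$ is not minimal. We consider only closures that are prime and non-split. This excludes words with a missing generator, and composite closures such as that of $\sigma_1^3\sigma_2^3$, which is $3_1\#3_1$.

## The cube of smoothings and three homology theories

Let $w$ be a positive word on $n$ strands. The $0$-smoothing of each crossing is the oriented one (the identity braid), and the $1$-smoothing of a letter $\sigma_k$ is $U_k$ (a cap followed by a cup on strands $k,k+1$). For a set $S$ of crossings, smooth the crossings in $S$ by $1$ and all others by $0$; let $s(S)$ be the number of circles obtained. Passing from $S$ to $S\cup\{a\}$ either merges two circles or splits one. A generator is a set $S$ with a label $1$ or $x$ on each circle. Its degrees are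
$$i=|S|,\qquad j=|S|+c+\#\{1\}-\#\{x\}.$$

**Definition (Bar-Natan's and Khovanov's complexes over $\mathbb F_2$).** Let $A=\mathbb F_2[H][x]/(x^2-Hx)$ with
$$\Delta 1=1\otimes x+x\otimes 1+H\,1\otimes 1,\qquad \Delta x=x\otimes x,\qquad \deg 1=1,\ \deg x=-1,\ \deg H=-2 .$$
The complex $C_{BN}$ is free over $\mathbb F_2[H]$ on the generators above. Its differential is the sum over all edges $S\to S\cup\{a\}$ of the multiplication of $A$ (for a merge) or of $\Delta$ (for a split). Setting $H=0$ gives Khovanov's complex $C$ over $\mathbb F_2$, with cohomology $Kh(\,\cdot\,;\mathbb F_2)$.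

**Fact (B)** (Bar-Natan, *Khovanov's homology for tangles and cobordisms*). $C_{BN}$ is a link invariant up to bigraded $\mathbb F_2[H]$-homotopy equivalence.

The odd theory $Kh'$ (Ozsváth–Rasmussen–Szabó, *Odd Khovanov homology*) is defined over $\mathbb Z$. To $S$ one assigns the exterior algebra on the free abelian group spanned by the circles of $S$; the monomial $a_1\wedge\dots\wedge a_p$ has the bidegree of the generator with label $x$ on $a_1,\dots,a_p$ and $1$ elsewhere. A merge identifies the two circles. A split of $a$ into $a',a''$ replaces $a$ by $a'$ and wedges with $\pm(a'-a'')$. Signs are chosen so that $d^2=0$. There is a reduced version $\overline{Kh}'$, which we use only through the following facts.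

**Fact (O)** (Ozsváth–Rasmussen–Szabó). $Kh'$ is the homology of a complex of free abelian groups with the same bigraded ranks as Khovanov's complex, and its reduction mod $2$ is Khovanov's complex mod $2$. Moreover $Kh'\cong\overline{Kh}'\{1\}\oplus\overline{Kh}'\{-1\}$, that is, $Kh'^{\,i,j}\cong\overline{Kh}'^{\,i,j-1}\oplus\overline{Kh}'^{\,i,j+1}$.

**Definition (thin, thick).** A link is $\overline{Kh}'$-*thin* if $\overline{Kh}'$ is supported on a single diagonal $j-2i=\text{const}$, and $\overline{Kh}'$-*thick* otherwise.

*Example: the two-component unlink is thick.* From the diagram without crossings, $Kh'$ has rank $1,2,1$ in $i=0$, $j=2,0,-2$. By (O), $\overline{Kh}'$ is $\mathbb Z$ in $(0,1)$ and in $(0,-1)$: two diagonals.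

*Example: the Hopf link $\widehat{\sigma_1^2}$ is thin.* Here $n=c=2$. For $|S|=0,1,2$ there are $2,1,2$ circles, and $j$ takes the values $4,2,2,0$; then $4,2$ for each of two states; then $6,4,4,2$. So $Kh'$ is $\mathbb Z$ at $(0,0)$ for $j=0$ and $\mathbb Z$ at $(2,6)$ for $j=6$. For $j=2$ the complex is $\mathbb Z^2\to\mathbb Z^2\to\mathbb Z$ and every matrix entry is $\pm1$. The second map is therefore onto, and its kernel has rank one. The first map sends a basis vector to a vector $(\pm1,\pm1)$, which is primitive and so generates that kernel. Hence $Kh'^{\,*,2}=\mathbb Z$ in $i=0$. Since $Kh'$ vanishes for $j<0$ and $j>6$, (O) gives $\overline{Kh}'=\mathbb Z$ at $(0,1)$ from $j=0$, $\mathbb Z$ at $(2,5)$ from $j=6$, and $\overline{Kh}'^{\,*,3}=0$ from $j=2$. Both groups lie on $j-2i=1$.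

## Must a positive braid link on at least three strands be thick?

The Hopf link is the closure of a positive 2-braid and is thin. The question is whether this can still happen when three or more strands are really needed. It is Conjecture 5.1 of Slavik Jablan and Radmila Sazdanović, *Quasi-alternating links and odd homology: computations and conjectures*, arXiv:0901.0075 (2009): "Every link given by a positive minimal $k$-braid is $\overline{Kh}'$-thick $(k\ge3)$." We take "minimal" as defined above and links prime and non-split. The conjecture is then true.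

**Theorem A.** Let $L$ be a prime non-split link which is the closure of a positive braid on $n\ge3$ strands and of no positive braid on fewer strands. Let $c$ be the length of such a braid word and $\delta_0=c-n+1$. Then $\overline{Kh}'(L)$ is nonzero on the diagonal $j-2i=\delta_0$ and also on some diagonal $j-2i\le\delta_0-2$. In particular $L$ is $\overline{Kh}'$-thick.

**Corollary (Conjecture 5.1).** Every prime non-split link that is the closure of a positive $k$-braid, where $k\ge3$ is its braid index, is $\overline{Kh}'$-thick.

The Corollary follows at once: if $k$ is the braid index, $L$ is not the closure of any braid on fewer strands, so Theorem A applies with $n=k$.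

## Relative gradings and the polynomial $P_w$

**Step 1: normalize the quantum degree.** We want the bottom of the homology of every positive word to sit at degree $0$. Define $[j]$ to mean $j-(c-n)$ in the unreduced theory and $j-(c-n+1)$ in the reduced theory. For a generator of the unreduced complex, $\#\{1\}+\#\{x\}=s(S)$, so
$$[j]=|S|+n-s(S)+2\,\#\{\text{labels }1\}.\tag{1}$$
Put $\rho(S)=\tfrac12(|S|+n-s(S))$. Then $\rho(\emptyset)=0$. Adding a crossing to $S$ changes $s$ by $\pm1$, so $\rho$ goes up by $1$ (merge) or by $0$ (split). Thus $\rho$ is a monotone non-negative integer function of $S$. A single $1$-smoothed crossing merges two of the $n$ circles, so $\rho(S)\ge1$ for $S\ne\emptyset$. All relative degrees are even.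

**Step 2: compare with $\mathbb F_2$.** We will compute over $\mathbb F_2$, and need a bookkeeping device for $\overline{Kh}'$. Set
$$\tilde h^{i,[j]}=\dim(\overline{Kh}'^{\,i,[j]}\otimes\mathbb F_2)+\dim\mathrm{Tor}(\overline{Kh}'^{\,i+1,[j]},\mathbb F_2).$$
In relative degrees (O) reads $Kh'^{\,i,[j]}\cong\overline{Kh}'^{\,i,[j]}\oplus\overline{Kh}'^{\,i,[j-2]}$. By universal coefficients,
$$\dim Kh^{i,[j]}(\hat w;\mathbb F_2)=\tilde h^{i,[j]}+\tilde h^{i,[j-2]}.\tag{2}$$

**Step 3: locate the bottom class.** By (1), the unreduced complex has no generator in negative relative degree, and exactly one in degree $[0]$, namely $S=\emptyset$ with all labels $x$. Hence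
$$\overline{Kh}'^{\,*,[0]}=\overline{Kh}'^{\,0,[0]}=\mathbb Z,\qquad \overline{Kh}'^{\,*,[j]}=0\quad(j<0).\tag{3}$$
So $\overline{Kh}'$ is always nonzero on the relative diagonal $[j]-2i=0$. To prove thickness we must find something on another diagonal.

**Step 4: take Euler characteristics.** Put $t=q^2$ and divide the graded Euler characteristic of the unreduced complex by $1+t$. Writing $P_w(t)=\sum_l a_lt^l$, we get
$$P_w(t)=\sum_S(-1)^{|S|}t^{\rho(S)}(1+t)^{s(S)-1},\qquad a_l=\sum_i(-1)^i\operatorname{rank}\overline{Kh}'^{\,i,[2l]}=\sum_i(-1)^i\tilde h^{i,[2l]}.\tag{4}$$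
For the last equality: if $\tau_i$ is the number of cyclic summands of even order in the torsion of $\overline{Kh}'^{\,i,[2l]}$, then $\tilde h^{i,[2l]}=\operatorname{rank}+\tau_i+\tau_{i+1}$, and $\sum_i(-1)^i(\tau_i+\tau_{i+1})=0$. Since closure and $c-n+1$ are preserved by $\sim$, so is $P_w$. Also $a_0=1$, as only $S=\emptyset$ has $\rho=0$. The one-strand word has $P=1$.

**Step 5: a skein relation.** It lets us compute $P$ by shortening squares:
$$P_{\beta\sigma_k^2}=(1-t)P_{\beta\sigma_k}+tP_\beta.\tag{5}$$
Fix a state $S'$ of $\beta$. Let $A$ be its term in $P_\beta$, and $B$ (sign included) the term in $P_{\beta\sigma_k}$ of the state with $U_k$ at the extra crossing. Two consecutive $U_k$'s have one more crossing and one more circle than one $U_k$, so $\rho$ is unchanged and the term is $-(1+t)B$. The contributions to $P_\beta$, $P_{\beta\sigma_k}$, $P_{\beta\sigma_k^2}$ are $A$, $A+B$, and $A+2B-(1+t)B=A+(1-t)B$. And $(1-t)(A+B)+tA=A+(1-t)B$.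

**Step 6: the case where $\beta$ misses $\sigma_k$.** Suppose $\beta$ contains all generators except $\sigma_k$. It splits into connected words $\beta',\beta''$ on $k$ and $n-k$ strands. Since $s$ and $\rho$ are additive, $P_\beta=(1+t)P_{\beta'}P_{\beta''}$. A $U_k$ merges a circle of one part with a circle of the other, so it changes sign, raises $\rho$ by one and lowers $s$ by one; thus $P_{\beta\sigma_k}=(1+t)P_{\beta'}P_{\beta''}-tP_{\beta'}P_{\beta''}=P_{\beta'}P_{\beta''}$. By (5), $P_{\beta\sigma_k^2}=(1-t)P_{\beta'}P_{\beta''}+t(1+t)P_{\beta'}P_{\beta''}$, so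
$$P_{\beta\sigma_k^2}=(1+t^2)P_{\beta'}P_{\beta''}.\tag{6}$$

## Small words by hand, and what signs cannot see

*Two strands.* Let $P_c=P_{\sigma_1^c}$. Then $P_0=1+t$ and $P_1=1$. By (5), $P_c-P_{c-1}=-t(P_{c-1}-P_{c-2})$, and $P_1-P_0=-t$, so $P_c-P_{c-1}=(-t)^c$. Thus
$$P_2=1+t^2,\quad P_3=1+t^2-t^3,\quad P_4=1+t^2-t^3+t^4,\quad P_5=1+t^2-t^3+t^4-t^5.$$

*Three strands.* Let $W_{a,b}=\sigma_1^a\sigma_2\sigma_1^b\sigma_2$. By (6), $P_{W_{a,0}}=(1+t^2)P_a$ for $a\ge1$. Since $\sigma_2\sigma_1\sigma_2=\sigma_1\sigma_2\sigma_1$, we have $W_{a,1}\sim\sigma_1^{a+2}\sigma_2\sim\sigma_1^{a+2}$ and $P_{W_{a,1}}=P_{a+2}$. Relation (5) in the exponent $b$ gives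
$$P_{W_{2,2}}=(1-t)P_4+t(1+t^2)^2=1+t^2+2t^4,$$
$$P_{W_{3,2}}=(1-t)P_5+t(1+t^2)P_3=1+t^2+t^4-t^5,$$
$$P_{W_{3,3}}=(1-t)P_{W_{3,2}}+tP_5=1+t^2-t^5 .$$
The last one is the torus knot word: $(\sigma_1\sigma_2)^3=\sigma_1(\sigma_2\sigma_1\sigma_2)\sigma_1\sigma_2=\sigma_1^2\sigma_2\sigma_1^2\sigma_2=W_{2,2}$, and $(\sigma_1\sigma_2)^4=\sigma_1^2\sigma_2\sigma_1^2(\sigma_2\sigma_1\sigma_2)=\sigma_1^2\sigma_2\sigma_1^3\sigma_2\sigma_1\sim W_{3,3}$.

One more: $P_{\sigma_1^2\sigma_2\sigma_1^2\sigma_2^2}=(1-t)P_{W_{2,2}}+tP_4=1+t^2+t^4-t^5$, and then
$$P_{\sigma_1^2\sigma_2^2\sigma_1^2\sigma_2^2}=(1-t)(1+t^2+t^4-t^5)+t(1+t^2)P_4=1+t^2+t^3+t^7.$$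

The first approach to thickness is to look at signs. If $\hat w$ is thin, then by (3) its diagonal is the relative diagonal $0$, so degree $[2l]$ lives only in $i=l$, and (4) gives $(-1)^la_l=\operatorname{rank}\overline{Kh}'^{\,l,[2l]}\ge0$. Any coefficient of the wrong sign proves thickness. This works for $\sigma_1^2\sigma_2^2\sigma_1^2\sigma_2^2$, where $a_3=+1$. It stops at $(\sigma_1\sigma_2)^4$: in $1+t^2-t^5$ every nonzero coefficient has the sign that a thin link would give. The same happens for $(\sigma_1\sigma_2)^3$. In both cases $a_3=0$, and the Euler characteristic alone says nothing.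

To go further, note the coefficients that do recur: $a_1=0$, $a_2=1$. Suppose everything mod 2 sits on the relative diagonal $0$. Then $a_2=1$ produces a class in $(i,[j])=(2,[4])$. Suppose we knew an *operation* of bidegree $(1,[2])$ on $Kh(\,\cdot\,;\mathbb F_2)$ that is injective on $Kh^{2,[4]}$. It would force a class in $Kh^{3,[6]}$, hence on the diagonal a contribution $-1$ to $a_3$. If we also knew $a_3\ge0$, this contribution would have to be compensated by a class in even $i\ge4$ and degree $[6]$, which is off the diagonal. So three inputs suffice: $a_2=1$; $a_3\ge0$; and an injective operation. For the trefoil the class in $(3,[6])$ is really there and $a_3=-1$; nothing compensates it. The role of the third strand is to make $a_3\ge0$.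

## The coefficients $a_2$ and $a_3$ in terms of blocks

**Proposition 1.** Let $w$ be connected, $n\ge3$ and all $r_k\ge2$ (so all $m_j\ge2$). Then $a_2=1$ and
$$a_3=-\#\{j:m_j\ge3\}+\sum_{k=1}^{n-2}D_k+\sum_{k=1}^{n-3}(N_k-1),$$
where

* $D_k=2$ if $r_k\ge3$, and $D_k=3-u_k$ if $r_k=2$, where $u_k$ is the number of size-one blocks among the four blocks of columns $k,k+1$ with respect to each other;
* $N_k=\#\{(I,J):I\cup J=\text{all of column }k+1\}$, with $I$ running over the blocks of column $k+1$ with respect to $k$ and $J$ over the blocks of column $k+1$ with respect to $k+2$.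

*Checks.* For $\sigma_1^2\sigma_2^2\sigma_1^2\sigma_2^2$: $u_1=0$, $a_3=-2+3=1$, as computed. For $(\sigma_1\sigma_2)^2$: $u_1=4$, $a_3=3-4=-1$, the trefoil value. For the running example $w_*$: $u_1=u_2=3$, so $D_1=D_2=0$; column 2 has blocks $\{2\},\{5,6\}$ on both sides, so $N_1=2$; only $m_2\ge3$; thus $a_3=-1+0+0+1=0$. Independently, $\sigma_1\sigma_2\sigma_3\sigma_1\sigma_2^2\sigma_3=\sigma_1\sigma_2\sigma_1\sigma_3\sigma_2^2\sigma_3=\sigma_2\sigma_1\sigma_2\sigma_3\sigma_2^2\sigma_3\sim\sigma_2^2\sigma_3\sigma_2^2\sigma_3$, which is $W_{2,2}$ after relabeling, and $P_{W_{2,2}}=1+t^2+2t^4$.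

*Proof.*

**Step 1: put $P$ in a form that can be truncated.** Let $x=-(1+t)$ and $y=t/(1+t)^2$ (this $x$ is a power series, not a label). Since $s-1=|S|+n-1-2\rho$, formula (4) becomes
$$P=(1+t)^{n-1}Z,\qquad Z=\sum_Sx^{|S|}y^{\rho(S)}.$$
As $y=O(t)$, only states with $\rho\le3$ matter modulo $t^4$.

**Step 2: determine $\rho$ for the states that matter.** The closure of a product of $U_i$'s is unchanged by rotation and by commuting $U_i,U_j$ with $|i-j|\ge2$. Replacing $U_i^2$ by $U_i$ removes one crossing and one circle, so it preserves $|S|-s$ and $\rho$. Replacing $U_iU_{i\pm1}U_i$ by $U_i$ removes two crossings and no circle.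

1. Let $K$ be the set of columns met by $S$. Different maximal runs of consecutive columns in $K$ use disjoint sets of strands, and every strand not used gives one circle. Hence $\rho(S)=\sum_R\rho(S\cap R)$ over the runs $R$ of $K$.
2. If $S$ meets $r$ columns, then $\rho(S)\ge r$: one crossing in each of these columns gives $r$ merges, so $\rho=r$ for that subset, and $\rho$ is monotone. If $S\ne\emptyset$ lies in one column, $\rho(S)=1$: reduce $U^m$ to $U$.
3. Let $S$ meet exactly columns $k,k+1$, with $q$ blocks of each in the cyclic word of $S$. By $U_i^2\to U_i$ we reach $(U_kU_{k+1})^q$ on three strands. Since $U_kU_{k+1}U_k=U_k$, its closure has as many circles as that of $U_kU_{k+1}$, namely one. So $\rho=\frac12(2q+3-1)=q+1$.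
4. Let $S$ meet exactly three consecutive columns; call them $1,2,3$, on four strands. If the pair $(1,2)$ has $q\ge2$, the part of $S$ in columns $1,2$ has $\rho\ge3$; adding one crossing of column 3 merges the so far untouched circle of strand 4, so $\rho\ge4$, and $\rho(S)\ge4$ by monotonicity. Likewise for the pair $(2,3)$. If both pairs have $q=1$, all 1's lie in one gap of the 2's and all 3's lie in one gap of the 2's. Inside a gap the 1's and 3's commute, so we can make the 1's adjacent and the 3's adjacent. After $U_i^2\to U_i$ we reach $U_2U_1U_3$ if the gaps are the same: $|S|=3$, $s=1$, $\rho=\frac12(3+4-1)=3$. If the gaps are different we reach $U_2U_1U_2U_3$: $|S|=4$, and as $U_2U_1U_2=U_2$ the circles are those of $U_2U_3$ on four strands, so $s=2$ and $\rho=\frac12(4+4-2)=3$.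

So in item 4, $\rho(S)=3$ exactly when the letters of each outer column lie in one gap of the middle letters.

**Step 3: expand $Z$ over runs of columns.** This isolates interactions of one, two and three neighboring columns. For a run $R$ let $Y(R)=\sum x^{|S|}y^{\rho(S)}$ over the $S\subset R$ meeting all columns of $R$. By items 1 and 2, $Z=\sum_K\prod_{R}Y(R)$, the product over the runs of $K$, and $Y(R)=O(t^{|R|})$. Since $1+x=-t$, put
$$c_j=Y(\{j\})=y\big((-t)^{m_j}-1\big),$$
and define $d_k,e_k$ by
$$Y(\{k,k+1\})=c_kc_{k+1}+d_k,\qquad Y(\{k,k+1,k+2\})=c_kc_{k+1}c_{k+2}+c_kd_{k+1}+d_kc_{k+2}+e_k.$$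
Then $c_j=O(t)$, $d_k=O(t^2)$, $e_k=O(t^3)$. Sets $K$ with $|K|\ge4$ contribute $O(t^4)$. For $|K|\le3$, expanding the runs shows
$$Z\equiv\prod_j(1+c_j)+\sum_kd_k\prod_{j\ne k,k+1}(1+c_j)+\sum_ke_k\pmod{t^4}:$$
the term $d_kc_j$ with $j$ not adjacent to $\{k,k+1\}$ comes from two separate runs, and with $j$ adjacent it comes from the three-column formula.

Let $p_j=(1+t)(1+c_j)$. Then
$$p_j=1+t-\frac t{1+t}+\frac{(-1)^{m_j}t^{m_j+1}}{1+t}=1+\frac{t^2}{1+t}+\frac{(-1)^{m_j}t^{m_j+1}}{1+t}.$$
As $m_j\ge2$, modulo $t^4$ this is $1+t^2$ if $m_j=2$ and $1+t^2-t^3$ if $m_j\ge3$, that is, $p_j\equiv1+t^2-[m_j\ge3]t^3$. There are $n-1$ columns, so multiplying $Z$ by $(1+t)^{n-1}$ turns the product into $\prod p_j$ and turns the coefficient of $d_k$ into $(1+t)^2\prod_{j\ne k,k+1}p_j\equiv1+2t\pmod{t^2}$. Hence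
$$P\equiv\prod_jp_j+(1+2t)\sum_kd_k+\sum_ke_k\pmod{t^4}.\tag{7}$$

**Step 4: a sign sum.** All remaining sums are evaluated by one identity. For nonempty proper subsets $I,J$ of a finite set $E$,
$$\sum_{A\subset E}(-1)^{|A|}[A\cap I\ne\emptyset][A\cap J\ne\emptyset]=[I\cup J=E].\tag{8}$$
Indeed, write each bracket as $1-[A\cap I=\emptyset]$ and use $\sum_{A\subset F}(-1)^{|A|}=[F=\emptyset]$: the sum is $[E=\emptyset]-[E\setminus I=\emptyset]-[E\setminus J=\emptyset]+[E\setminus(I\cup J)=\emptyset]$, and the first three terms vanish. Since all $r_k\ge2$, every block is a nonempty proper subset of its column, so (8) applies to blocks.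

**Step 5: compute $d_k$ modulo $t^4$.** Write $S=A\sqcup B$ with $A,B$ nonempty in columns $k,k+1$. Then $q(S)$ is the number of gaps of $A$ met by $B$. Let $h(A)$ be the number of blocks of column $k$ (with respect to $k+1$) met by $A$. The number of gaps of $A$ containing letters of column $k+1$ equals $h(A)$: a gap between two cyclically consecutive letters of $A$ contains such letters exactly when it leaves a block, and if $h(A)=1$ there is exactly one such gap, the one that wraps around. Let $T_q=\sum_{q(S)=q}x^{|S|}$. By item 3, $Y(\{k,k+1\})=\sum_qT_qy^{q+1}$, while $c_kc_{k+1}=y^2\sum_qT_q$. So $d_k=y^2\sum_qT_q(y^{q-1}-1)$. Moreover $\sum_{q}T_q=((-t)^{m_k}-1)((-t)^{m_{k+1}}-1)\equiv1\pmod{t^2}$. Thus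
$$d_k\equiv y^2\big(-1+T_1+t\,T_2|_{t=0}\big)\pmod{t^4}.\tag{9}$$

For $T_1$, the set $B$ is a nonempty subset of one gap of $A$. A gap with $b\ge1$ letters of column $k+1$ contributes $(1+x)^b-1=(-t)^b-1\equiv-1-t[b=1]\pmod{t^2}$. With $h_1(A)$ the number of gaps of $A$ containing exactly one letter of column $k+1$,
$$T_1\equiv-\sum_Ax^{|A|}h(A)-t\sum_A(-1)^{|A|}h_1(A)\pmod{t^2}.$$

The first sum. Summing over the blocks $I$ met by $A$,
$$\sum_Ax^{|A|}h(A)=\sum_I\big[(-t)^{m_k}-(-t)^{m_k-|I|}\big]\equiv t\,\#\{I:|I|=m_k-1\}\pmod{t^2},$$
because $m_k\ge2$ and $m_k-|I|\ge1$. If $|I|=m_k-1$, the other blocks have total size one, so $r_k=2$ and the other block has size one. Hence this sum is $t$ times the number of size-one blocks of column $k$ if $r_k=2$, and $0$ if $r_k\ge3$.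

The second sum. If $A$ meets only one block, its only gap containing letters of column $k+1$ contains all $m_{k+1}\ge2$ of them. So suppose $A$ meets at least two blocks and a gap, between $a,a'\in A$, contains exactly one letter $\tau$ of column $k+1$. Then $\{\tau\}$ is a size-one block, and $a$, $a'$ lie in the blocks $\alpha$, $\alpha'$ of column $k$ just before and just after $\tau$; here $\alpha\ne\alpha'$ as $r_k\ge2$. Conversely, if $A$ meets both neighbors $\alpha,\alpha'$ of a size-one block $\{\tau\}$, the last letter of $A$ in $\alpha$ and the first one in $\alpha'$ bound such a gap. So $h_1(A)=\sum_\tau[A\cap\alpha\ne\emptyset][A\cap\alpha'\ne\emptyset]$ over size-one blocks $\{\tau\}$ of column $k+1$. By (8) each $\tau$ contributes $[\alpha\cup\alpha'=\text{column }k]=[r_k=2]$. Hence the second sum is the number of size-one blocks of column $k+1$ if $r_k=2$, else $0$.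

Together, $T_1\equiv-t\,u_k[r_k=2]\pmod{t^2}$.

For $T_2$ at $t=0$ (so $x=-1$), $B$ meets exactly two gaps of $A$, and each contributes $-1$. By (8),
$$T_2|_{t=0}=\sum_A(-1)^{|A|}\binom{h(A)}2=\sum_{\{I,I'\}}[I\cup I'=\text{column }k]=[r_k=2],$$
the sum being over unordered pairs of distinct blocks. Finally $y^2=t^2(1+t)^{-4}\equiv t^2-4t^3\pmod{t^4}$. So (9) gives $d_k\equiv(t^2-4t^3)\big(-1+t[r_k=2](1-u_k)\big)$, whence
$$[t^2]d_k=-1,\qquad[t^3]\,(1+2t)d_k=4-2+[r_k=2](1-u_k)=D_k.$$

**Step 6: compute $[t^3]e_k$.** Since $x=-1+O(t)$ and $y=t+O(t^2)$, item 4 gives $[t^3]Y(\{k,k+1,k+2\})=\sum_{\rho(S)=3}(-1)^{|S|}$. Write $S=S_1\sqcup S_2\sqcup S_3$ by columns. Then $\rho(S)=3$ exactly when $S_1$ and $S_3$ each lie in one gap of $S_2$. For fixed nonempty $S_2$, each gap containing letters of column $k$ contributes $-1$ to the signed sum over nonempty $S_1$ in one gap, so this sum is $-h(S_2)$, where $h(S_2)$ counts the blocks of column $k+1$ with respect to $k$ met by $S_2$. Similarly for $S_3$ with the blocks with respect to $k+2$. Hence by (8)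
$$\sum_{\rho(S)=3}(-1)^{|S|}=\sum_{I,J}\sum_{S_2}(-1)^{|S_2|}[S_2\cap I\ne\emptyset][S_2\cap J\ne\emptyset]=N_k.$$
On the other side, $[t]c_j=-1$ and $[t^2]d_k=-1$, so the definition of $e_k$ gives $N_k=-1+1+1+[t^3]e_k$, that is, $[t^3]e_k=N_k-1$.

**Step 7: collect.** Insert in (7). From $t^2$: $a_2=(n-1)-(n-2)=1$. From $t^3$, since $\prod p_j$ contributes $-\#\{j:m_j\ge3\}$, we get the formula for $a_3$. $\square$

## Non-negativity of $a_3$

The trefoil word $(\sigma_1\sigma_2)^2$ has $a_3=-1$, so an extra hypothesis is needed. The one below fails for that word, and it will turn out to cost nothing.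

**Proposition 2.** In the situation of Proposition 1, suppose moreover that every block of column $2$ with respect to column $1$ has size $\ge2$. Then $a_3\ge0$.

*Proof.*

**Step 1: group the terms** so that each group can be bounded separately. Attach $N_{k-1}-1$ and the column $k+1$ to $D_k$:
$$a_3=\big(D_1-[m_1\ge3]-[m_2\ge3]\big)+\sum_{k=2}^{n-2}T_k,\qquad T_k=D_k+N_{k-1}-1-[m_{k+1}\ge3].$$
($T_k$ here is unrelated to the $T_q$ above.)

**Step 2: show $T_k\ge0$.** If $r_k\ge3$, then $T_k\ge2+0-1-1=0$. Let $r_k=2$, and let $J_1,J_2$ be the two blocks of column $k$ with respect to $k+1$. For a block $I$ of column $k$ with respect to $k-1$, the set $I\cup J_1$ is the whole column if and only if $I\supseteq J_2$, and vice versa. Each $J_i$ is contained in at most one block $I$. So $N_{k-1}$ is the number of $J_i$ contained in some block of column $k$ with respect to $k-1$, and this is at least the number $u'$ of size-one $J_i$. Let $u''$ be the number of size-one blocks of column $k+1$ with respect to $k$. Then $D_k=3-u'-u''$ and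
$$T_k\ge2-u''-[m_{k+1}\ge3].$$
If $u''=2$, then $m_{k+1}=2$ and the bound is $0$; if $u''\le1$, it is $\ge0$.

**Step 3: bound the first group.** This is where the hypothesis enters. If $r_1\ge3$, the group is $\ge2-1-1=0$. If $r_1=2$, no block of column 2 with respect to 1 has size one, so $D_1=3-u'$ with $u'$ the number of size-one blocks of column 1 with respect to 2. If $u'=2$, then $m_1=2$ and the group is $\ge1-0-1=0$. If $u'\le1$, it is $\ge2-2=0$. $\square$

## Descent to the trefoil by shortening squares

For the third input we compare $w$ with a smaller word. The condition $a_2=1$ will force the comparison to end at $\sigma_1^3$.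

**Lemma 3.** A connected positive word $w$ with $b_1(w)\ge1$ satisfies $w\sim\beta\sigma_k^2$ for some $\beta,k$.

*Proof.*

**Step 1: a claim about linear words,** which produces squares between two letters. A linear word in $\sigma_k,\dots,\sigma_{n-1}$ with at least two $\sigma_k$ can be changed, by braid relations among these letters, into a word containing a square $\sigma_j^2$ or into one with exactly one $\sigma_k$. We use downward induction on $k$. For $k=n-1$ the word contains a square. In general, take two consecutive $\sigma_k$ with $B$ between them, $B$ a word in $\sigma_{k+1},\dots,\sigma_{n-1}$. If $B$ has at least two $\sigma_{k+1}$, then by induction we obtain a square or may assume that $B$ has exactly one. If $B$ has no $\sigma_{k+1}$, it commutes with $\sigma_k$ and we get a square. If $B=B_1\sigma_{k+1}B_2$ has exactly one, then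
$$\sigma_kB\sigma_k=B_1\sigma_k\sigma_{k+1}\sigma_kB_2=B_1\sigma_{k+1}\sigma_k\sigma_{k+1}B_2$$
has one $\sigma_k$ fewer. Repeat until there is a square or exactly one $\sigma_k$.

**Step 2: choose a minimal word,** so that every way out except a square is blocked. Among the words obtainable from $w$ by braid relations, rotations and destabilizations choose one with $n$ minimal, and then with fewest $\sigma_1$. It is connected with the same $b_1\ge1$, so $n\ge2$. If $n=2$ it is $\sigma_1^c$ with $c=b_1+1\ge2$, which contains a square. If $n\ge3$, then $\sigma_1$ occurs at least twice, since otherwise we could destabilize. Take two distinct cyclically consecutive $\sigma_1$'s, with $A$ between them. If $A$ has no $\sigma_2$, we get a square. If $A$ has exactly one $\sigma_2$, then $\sigma_1A\sigma_1$ can be rewritten with fewer $\sigma_1$ as in Step 1, a contradiction. Otherwise the claim applied to $A$ yields a square, or rewrites $A$ with exactly one $\sigma_2$, again a contradiction. So a square occurs; rotate it to the end. $\square$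

**Lemma 4.** For connected $w$: $a_1=0$; $a_2=0$ if $b_1(w)=0$; $a_2\ge1$ if $b_1(w)\ge1$. If $w\sim\beta\sigma_k^2$ with $\beta$ connected, then $a_2(w)=a_2(\beta\sigma_k)$.

*Proof.* The proof is by induction on $b_1$. If $b_1=0$, every generator occurs exactly once, $w$ destabilizes to the one-strand braid, and $P=1$. Let $b_1\ge1$ and let $w\sim\beta\sigma_k^2$ be any such presentation; one exists by Lemma 3.

If $\beta$ is connected, then $b_1(\beta\sigma_k)=b_1(w)-1$ and $b_1(\beta)=b_1(w)-2\ge0$. By (5), $a_0=1$ and induction,
$$a_1(w)=a_1(\beta\sigma_k)-a_0(\beta\sigma_k)+a_0(\beta)=0,$$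
$$a_2(w)=a_2(\beta\sigma_k)-a_1(\beta\sigma_k)+a_1(\beta)=a_2(\beta\sigma_k),$$
and this is $\ge1$ because $b_1(\beta\sigma_k)=b_1(\beta)+1\ge1$.

If $\beta$ is not connected, it misses only $\sigma_k$, so (6) applies. Counting letters and strands, $b_1(w)=b_1(\beta')+b_1(\beta'')+1$. From $P_w=(1+t^2)P_{\beta'}P_{\beta''}$ and $a_1(\beta')=a_1(\beta'')=0$ we get $a_1(w)=0$ and $a_2(w)=1+a_2(\beta')+a_2(\beta'')\ge1$. $\square$

**Lemma 5.** Let $w$ be connected, $b_1(w)\ge2$, $a_2(w)=1$. There are words $w=w_0,\dots,w_N$ such that, for $l<N$, $w_l\sim\beta_l\sigma_{k_l}^2$ with $\beta_l$ connected and $w_{l+1}=\beta_l\sigma_{k_l}$, and such that $w_N\sim\sigma_1^3\in B_2$.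

*Proof.* Write $w\sim\beta\sigma_k^2$ by Lemma 3. If $\beta$ were not connected, (6) would give $1=1+a_2(\beta')+a_2(\beta'')$, so $b_1(\beta')=b_1(\beta'')=0$ by Lemma 4, and $b_1(w)=0+0+1=1$, a contradiction. So $\beta$ is connected. If $b_1(w)=2$, then $b_1(\beta)=0$, so $\beta\sigma_k^2$ contains $\sigma_k$ three times and every other generator once; destabilizing from both ends gives $\sigma_1^3$, and $N=0$. If $b_1(w)\ge3$, then $\beta\sigma_k$ is connected, $a_2(\beta\sigma_k)=1$ by Lemma 4, and $b_1(\beta\sigma_k)=b_1(w)-1\ge2$; continue with $\beta\sigma_k$. The process ends because $b_1$ drops each time. $\square$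

*Example.* $W_{2,2}=\sigma_1^2\sigma_2\sigma_1^2\sigma_2$ has $b_1=4$, $a_2=1$. Shortening one square gives $W_{2,1}\sim\sigma_1^4$, and shortening again gives $\sigma_1^3$.

## An operation $d_1$ that is injective on $Kh^{2,[4]}$

**Lemma 6.** If $\beta$ contains $\sigma_k$, the quotient map $C(\beta\sigma_k^2)\to C(\beta\sigma_k)$ ($0$-smoothing the last crossing) induces injections $Kh^{i,[j]}(\beta\sigma_k^2;\mathbb F_2)\to Kh^{i,[j]}(\beta\sigma_k;\mathbb F_2)$ for $i\le2$ and all $j$.

*Proof.*

**Step 1: reduce to a vanishing statement.** By (1) the map preserves $[j]$. The states with the last crossing $1$-smoothed form a subcomplex, the kernel; it is the complex of the closure of $\beta\sigma_kU_k$, shifted by one in $i$. Let $\overline H$ denote $\mathbb F_2$-homology graded by the number of $1$-smoothings. By the long exact sequence it suffices that $\overline H^{\,i}(\beta\sigma_kU_k)=0$ for $i\le1$.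

**Step 2: remove the displayed $\sigma_k$.** Its $0$-smoothing gives $\beta U_k$. Its $1$-smoothing gives $\beta U_kU_k$, which is $\beta U_k$ with a small circle $z$ split off. So $C(\beta\sigma_kU_k)$ is the cone of
$$f:C(\beta U_k)\to C(\beta U_k)\otimes A_z,\qquad f(v)=v\otimes x_z+(xv)\otimes1_z,$$
where $H=0$, $A_z=\mathbb F_2\langle1_z,x_z\rangle$, and $x$ acts on the circle from which $z$ splits. (For a label $1$ this is $1\otimes x+x\otimes1$, for a label $x$ it is $x\otimes x$, as $x^2=0$.) The coefficient of $x_z$ in $f(v)$ is $v$, so $f$ is injective, and the homology of the cone is that of the cokernel, shifted by one. Modulo the image, $v\otimes x_z\equiv(xv)\otimes1_z$, so the subcomplex $C(\beta U_k)\otimes1_z$ maps onto the cokernel; it meets the image of $f$ only in $0$, so it maps isomorphically. Hence $\overline H^{\,i}(\beta\sigma_kU_k)\cong\overline H^{\,i-1}(\beta U_k)$, and we need only $\overline H^{\,0}(\beta U_k)=0$.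

**Step 3: use the $\sigma_k$ in $\beta$.** In the all-$0$ state of $\beta U_k$, strands $k,k+1$ form one circle. $1$-smoothing a $\sigma_k$ of $\beta$ splits it, and $\Delta$ is injective. So already this component of the differential has zero kernel on $C^0$, and $\overline H^{\,0}(\beta U_k)=0$. $\square$

**Definition (the operation $d_1$).** As $C_{BN}$ is free over $\mathbb F_2[H]$, there is a short exact sequence $0\to C\xrightarrow{H}C_{BN}/H^2\to C\to0$. Its connecting map is
$$d_1:Kh^{i,[j]}(\,\cdot\,;\mathbb F_2)\to Kh^{i+1,[j+2]}(\,\cdot\,;\mathbb F_2).$$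

Concretely, lift a cocycle to $C_{BN}$, apply the differential, divide by $H$, and set $H=0$. The degree rises by $2$ because $\deg H=-2$. For the unknot closure of $\sigma_1\in B_2$, for instance, $C^0\to C^1$ is multiplication $A\otimes A\to A$. The class of $1\otimes x+x\otimes1$ lifts to a cocycle for $C_{BN}$, so $d_1$ kills it. The element $x\otimes x$ has differential $x^2=Hx$, so $d_1[x\otimes x]=[x]$, which is $0$ in cohomology because $x=d(1\otimes x)$. A nonzero value appears in Lemma 7.

The map $d_1$ commutes with the isomorphisms induced by the homotopy equivalences of (B), because these are $\mathbb F_2[H]$-linear and so induce maps of the short exact sequences. For words related by $\sim$ these isomorphisms preserve $(i,[j])$, since all crossings are positive and $c-n$ is preserved. It also commutes with the maps of Lemma 6, because $0$-smoothing a crossing is likewise a quotient map of the complexes $C_{BN}$.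

**Lemma 7.** For the trefoil $\widehat{\sigma_1^3}$, with coefficients $\mathbb F_2$: (a) $Kh^{i,[8]}=0$ for $i\le2$ and $Kh^{i,[6]}=0$ for $i\le1$; (b) $d_1$ is injective on $Kh^{2,[4]}$.

*Proof.*

**Step 1: part (a), by size of the complex.** For $|S|=0,1,2,3$ we have $s=2,1,2,3$, so by (1) $[j]=2\#1,\ 2+2\#1,\ 2+2\#1,\ 2+2\#1$. In degrees $i=0,1,2$ the largest $[j]$ are $4,4,6$.

**Step 2: find $Kh^{2,[4]}$.** Let $R_{12},R_{23},R_{31}$ be the circles of $S=\{1,2,3\}$, with $R_{ab}$ between crossings $a$ and $b$. For $S=\{a,b\}$ the circles are $R_{ab}$ and $M$, the union of the other two. Let $u_{ab}\in C^3$ have label $1$ on $R_{ab}$ and $x$ on the other two circles; let $v_{ab}\in C^3$ have $x$ on $R_{ab}$ and $1$ on the other two. The space $C^{2,[4]}$ has dimension $6$. The differential sends $[1_{ab}x_M]\mapsto u_{ab}$, and $[x_{ab}1_M]$ to the sum of the two other $u$'s. So it maps onto $C^{3,[4]}$ (dimension $3$), with kernel of dimension $3$. The space $C^{1,[4]}$ has basis $e_1,e_2,e_3$ (label $1$ on the single circle), and $de_a=b_{ab}+b_{ac}$, where $\{a,b,c\}=\{1,2,3\}$ and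 $b_{ab}=[1_{ab}x_M]+[x_{ab}1_M]$. The image has dimension $2$. Thus $\dim Kh^{2,[4]}=1$. It is generated by
$$g=[x_{12}1_M]+[1_{23}x_M]+[1_{31}x_M].$$
This is a cocycle, since $dg=(u_{23}+u_{31})+u_{23}+u_{31}=0$. It is not a coboundary, since coboundaries have equal coefficients at $[x_{12}1_M]$ and $[1_{12}x_M]$.

**Step 3: compute $d_1[g]$.** In $C_{BN}$ the only additional term comes from $H\,1\otimes1$ in $\Delta1$, applied to $[x_{12}1_M]$; it is $H\,v_{12}$. So $dg=Hv_{12}$ and $d_1[g]=[v_{12}]$ in $Kh^{3,[6]}$. The generators $[1_{ab}1_M]$ of $C^{2,[6]}$ map to the sum of the two $v$'s other than $v_{ab}$. So the image of $C^{2,[6]}$ is spanned by sums of two distinct $v$'s, and does not contain $v_{12}$. Hence $d_1[g]\ne0$. $\square$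

**Proposition 8.** Let $w$ be connected, $b_1(w)\ge2$, $a_2(w)=1$. Then over $\mathbb F_2$: $Kh^{i,[8]}(\hat w)=0$ for $i\le2$; $Kh^{i,[6]}(\hat w)=0$ for $i\le1$; and $d_1:Kh^{2,[4]}(\hat w)\to Kh^{3,[6]}(\hat w)$ is injective.

*Proof.* We transport Lemma 7 along the chain of Lemma 5. There each $\beta_l$ is connected, so it contains $\sigma_{k_l}$ and Lemma 6 applies. Composing the maps of Lemma 6 with the isomorphisms for $\sim$, we obtain a map $\phi$ from $Kh(\hat w;\mathbb F_2)$ to $Kh$ of the trefoil that preserves $(i,[j])$, commutes with $d_1$, and is injective for $i\le2$. The vanishing follows from Lemma 7(a). If $a\in Kh^{2,[4]}(\hat w)$ and $d_1a=0$, then $d_1\phi(a)=\phi(d_1a)=0$, so $\phi(a)=0$ by Lemma 7(b), so $a=0$. $\square$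

## Off-diagonal classes and the proof of Theorem A

**Proposition 9.** Let $L$ be the closure of a positive word on $n\ge3$ strands, and suppose every positive word on $n$ strands with closure $L$ is connected with all $r_k\ge2$. Then $\tilde h^{i,[j]}\ne0$ for some $(i,j)$ with $j-2i\le-2$.

*Proof.*

**Step 1: choose the word,** so that the extra hypothesis of Proposition 2 holds for free. Among all positive words on $n$ strands with closure $L$ choose $w$ with fewest $\sigma_1$. Suppose a block of column 2 with respect to column 1 had size one. Then between two cyclically consecutive $\sigma_1$'s, distinct because $r_1\ge2$, there would be exactly one $\sigma_2$, and all other letters between them commute with $\sigma_1$. After a rotation and commutations we see $\sigma_1\sigma_2\sigma_1$, and $\sigma_1\sigma_2\sigma_1\to\sigma_2\sigma_1\sigma_2$ lowers the number of $\sigma_1$, a contradiction. So Propositions 1 and 2 apply: $a_2=1$ and $a_3\ge0$.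

**Step 2: clear the small homological degrees.** As all $m_j\ge2$, $b_1(w)\ge2(n-1)-n+1=n-1\ge2$, and Proposition 8 applies. By (2), $\tilde h^{i,[6]}$ is a summand of $\dim Kh^{i,[8]}$ and $\tilde h^{i,[4]}$ is a summand of $\dim Kh^{i,[6]}$. Hence $\tilde h^{i,[6]}=0$ for $i\le2$ and $\tilde h^{i,[4]}=0$ for $i\le1$.

**Step 3: play $a_2$ and $a_3$ against $d_1$.** Suppose first that $\tilde h^{2,[4]}=0$. Then by (4), $1=a_2=\sum_{i\ge3}(-1)^i\tilde h^{i,[4]}$, so some even $i\ge4$ has $\tilde h^{i,[4]}\ne0$, and $4-2i\le-4$.

Suppose now that $\tilde h^{2,[4]}\ne0$. Then $Kh^{2,[4]}(\hat w;\mathbb F_2)\ne0$ by (2), so $Kh^{3,[6]}(\hat w;\mathbb F_2)\ne0$ by injectivity of $d_1$. By (2) again, $\tilde h^{3,[4]}\ne0$ or $\tilde h^{3,[6]}\ne0$. In the first case $4-6=-2$ and we are done. In the second case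
$$0\le a_3=\sum_{i\ge3}(-1)^i\tilde h^{i,[6]},$$
and the term $i=3$ is negative, so $\tilde h^{i,[6]}\ne0$ for some even $i\ge4$, and $6-2i\le-2$. $\square$

**Lemma 10.** Let $w$ be a connected positive word on $n\ge3$ strands with $r_k=1$ for some $1\le k\le n-2$. Then $\hat w=L'\#L''$, where $L',L''$ are closures of connected positive words on $k+1<n$ and $n-k<n$ strands.

*Proof.* We sort the letters. Rotate so that all $\sigma_k$ precede all $\sigma_{k+1}$. A letter $\sigma_j$ with $j\ge k+1$ immediately followed by a letter $\sigma_i$ with $i\le k$ commutes with it unless $(i,j)=(k,k+1)$. That pair does not occur in this order, and commuting such letters never creates it, since it does not change the relative order of the $\sigma_k$ and the $\sigma_{k+1}$. So by commutations $w=w_Lw_R$ with $w_L$ a word in $\sigma_1,\dots,\sigma_k$ and $w_R$ a word in $\sigma_{k+1},\dots,\sigma_{n-1}$. The closure is the connected sum, along strand $k+1$, of the closures of $w_L$ (on strands $1,\dots,k+1$) and $w_R$ (on strands $k+1,\dots,n$). Both words contain all their generators. $\square$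

*Proof of Theorem A.*

**Step 1: verify the hypothesis of Proposition 9.** Let $L$ be as in Theorem A. Any positive word on $n$ strands with closure $L$ is connected, as $L$ is non-split. If such a word had some $r_k=1$, then $L=L'\#L''$ as in Lemma 10. Since $L$ is prime, one summand is an unknot, so $L$ is the other summand, the closure of a positive braid on fewer than $n$ strands. This contradicts the choice of $n$. So all $r_k\ge2$, and Proposition 9 gives $\tilde h^{i,[j]}\ne0$ for some $(i,j)$ with $j-2i\le-2$.

**Step 2: return to integer coefficients.** By definition of $\tilde h$, either $\overline{Kh}'^{\,i,[j]}\ne0$, which lies on a diagonal of relative value $j-2i\le-2$, or $\overline{Kh}'^{\,i+1,[j]}\ne0$, which lies on a diagonal of relative value $j-2(i+1)\le-4$. By (3), $\overline{Kh}'(L)$ is also nonzero on the relative diagonal $0$. Relative value $0$ means $j-2i=c-n+1=\delta_0$; by (3) this number is the lowest quantum degree of $\overline{Kh}'(L)$, so, for the braid orientation used, it does not depend on the word on $n$ strands. (If two words induce different orientations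 on $L$, all bidegrees shift by a constant, and the bottom class of (3) shifts along with the rest, so the two diagonals keep their relative position.) Hence $\overline{Kh}'(L)$ is nonzero on $j-2i=\delta_0$ and on some diagonal $j-2i\le\delta_0-2$, and $L$ is $\overline{Kh}'$-thick. $\blacksquare$

**Remark (sign convention).** The integral statement is proved for the convention in which $\sigma_i$ is a positive crossing. With $\mathbb F_2$ coefficients the argument shows that the reduced theory, with graded dimensions $\tilde h$, is nonzero on two different diagonals, since $\tilde h^{0,[0]}=1$ and $\tilde h^{i,[j]}\ne0$ for some $j-2i\le-2$; this statement is invariant under mirror image. Over $\mathbb Z$, being supported on one diagonal is not formally mirror-invariant, because dualizing moves torsion to a neighboring diagonal. No integral claim is made for the mirror images.
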